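
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{theoremB}{Theorem B}
\newtheorem*{theoremC}{Theorem C}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}

\title{Artin groups of finite type and the holonomy Lie algebra:\\
morphisms with even conjugators over any field of characteristic zero}


\begin{abstract}
Let $(W,S)$ be a finite Coxeter system with Artin group $B$, and let $\mathcal T$ be the holonomy Lie algebra of its reflection arrangement over a field $\Bbbk$ of characteristic $0$. We prove a conjecture of Marin: there is a morphism $\Phi:B\to W\ltimes\exp\widehat{\mathcal T}$ that sends each standard generator $\sigma_s$ to a conjugate of $s\exp t_s$ by the exponential of an element with only even-degree components. The idea is to replace $\Phi$ by the derivation that it induces on the completed group algebra of $B$. The conditions on this derivation are affine-linear, so a solution over $\mathbb C$, provided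 by the monodromy of the KZ connection, can be pushed down to $\mathbb Q$ by a linear map $\mathbb C\to\mathbb Q$ and then averaged over the automorphism $\sigma_s\mapsto\sigma_s^{-1}$. The same method classifies all such morphisms, with and without the parity condition. We also determine when $s\exp t_s$ may be replaced by $s\exp(\lambda_st_s)$.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $(W,S)$ be a finite Coxeter system, realized as a real reflection group acting on $V=\mathbb R^n$, and fix a $W$-invariant inner product on $V$. Let $\mathcal R$ be the set of reflections of $W$, $H_r=\operatorname{Ker}(r-1)$ for $r\in\mathcal R$, and $\mathcal A=\{H_r\}$ the reflection arrangement. Put $X=V_{\mathbb C}\setminus\bigcup_{H\in\mathcal A}H_{\mathbb C}$. Choose a base point $x_0$ in the Weyl chamber whose walls are the $H_s$, $s\in S$. The Artin group of $(W,S)$ is $B=\pi_1(X/W,x_0)$; it has a standard generator $\sigma_s$ for each $s\in S$, a half-turn around the wall $H_s$, and $\sigma_s\mapsto s$ defines the natural map $B\to W$,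 written $b\mapsto\bar b$. Its kernel is $P=\pi_1(X,x_0)$.

Let $\Bbbk$ be a field of characteristic $0$. A \emph{flat} is an intersection of reflecting hyperplanes. The \emph{holonomy Lie algebra} $\mathcal T=\mathcal T_{\Bbbk}$ of the arrangement is the Lie algebra generated by elements $t_r$, $r\in\mathcal R$ (we also write $t_H$ for $H=H_r$), with the relations
\begin{equation}\label{eq:hol}
\Big[t_H,\sum_{H'\supset Z}t_{H'}\Big]=0
\end{equation}
for every flat $Z$ of codimension $2$ and every reflecting hyperplane $H\supset Z$. The group $W$ acts on it by $w\cdot t_r=t_{wrw^{-1}}$. We grade $\mathcal T$ by $\deg t_r=1$, let $\widehat{\mathcal T}$ be its completion, $\exp\widehat{\mathcal T}$ the corresponding pro-unipotent group, $\widehat{\mathcal T}_{\mathrm{even}}\subset\widehat{\mathcal T}$ the completion of the Lie subalgebra spanned by the components of even degree, and $\exp\widehat{\mathcal T}_{\mathrm{even}}\subset\exp\widehat{\mathcal T}$ the corresponding subgroup.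

The generator $t_H$ stands for a loop around $H$. The relations \eqref{eq:hol} record that near a generic point of $Z$ the product of the loops around the hyperplanes containing $Z$ is central in the local fundamental group. Near a generic point of the single hyperplane $H_s$ a half-turn has an obvious algebraic model: the element $s\exp t_s$ of $W\ltimes\exp\widehat{\mathcal T}$, whose square is the ``full turn'' $\exp 2t_s$. One may ask whether these local models fit together, that is, whether there is a morphism from $B$ which at each wall is the model \emph{up to conjugation}. In general the conjugation cannot be avoided: already for the symmetric group $\mathfrak S_3$ the elements $s\exp t_s$ themselves violate the braid relation (Section~\ref{sec:S3}). Moreover the model has a symmetry. Let $\theta$ be the automorphism of $\mathcal T$ equal to $(-1)^m$ in degree $m$, extended by the identity on $W$. Then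
\[
\theta(s\exp t_s)=s\exp(-t_s)=(s\exp t_s)^{-1},
\]
so changing the sign of all $t_r$ corresponds to inverting the generators. A conjugate $Qs\exp(t_s)Q^{-1}$ has the same property when $\theta(Q)=Q$, that is, when $Q\in\exp\widehat{\mathcal T}_{\mathrm{even}}$. This leads to the following question; the affirmative answer was conjectured by Marin \cite{Marin}.

\begin{quote}
\emph{Is there a morphism $\Phi:B\to W\ltimes\exp\widehat{\mathcal T}$, with $\mathcal T$ defined over $\Bbbk$, such that for each $s\in S$ the element $\Phi(\sigma_s)$ is conjugate to $s\exp t_s$ by some element of $\exp\widehat{\mathcal T}_{\mathrm{even}}$?}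
\end{quote}

\subsection{Results}

Let $M(\Bbbk)$ be the set of morphisms $\Phi:B\to W\ltimes\exp\widehat{\mathcal T}_{\Bbbk}$ such that each $\Phi(\sigma_s)$ is conjugate to $s\exp t_s$ by an element of $\exp\widehat{\mathcal T}$, and let $M^+(\Bbbk)\subset M(\Bbbk)$ be the subset of those for which the conjugating elements can be taken in $\exp\widehat{\mathcal T}_{\mathrm{even}}$.

\begin{theoremA}
For every finite Coxeter system $(W,S)$ and every field $\Bbbk$ of characteristic $0$, the set $M^+(\Bbbk)$ is nonempty.
\end{theoremA}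

So the conjecture is true. The essential case is $\Bbbk=\mathbb Q$; the others follow by extension of scalars. Let $\varepsilon$ be the automorphism of $B$ with $\varepsilon(\sigma_s)=\sigma_s^{-1}$ for $s\in S$; it exists because inverting both sides of a braid relation gives a braid relation between the inverses. It satisfies $\varepsilon^2=1$ and covers $\mathrm{id}_W$.

\begin{theoremB}
Let $(W,S)$ be a finite Coxeter system and $\Bbbk$ a field of characteristic $0$. The set $M(\Bbbk)$ is in natural bijection $\Phi\mapsto D_\Phi$ with a nonempty affine $\Bbbk$-space $\mathcal D(\Bbbk)$ of derivations of the completed group algebra of $B$ (Definition~\ref{def:D}). Under this bijection $M^+(\Bbbk)$ corresponds to the nonempty affine subspace $\mathcal D(\Bbbk)^{\varepsilon}$ of derivations commuting with $\varepsilon$. Moreover $M^+(\Bbbk)=\{\Phi\in M(\Bbbk):\theta\Phi\varepsilon=\Phi\}$.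
\end{theoremB}

The last result concerns the normalization of the $t_s$. One might expect to be able to rescale them independently on the conjugacy classes of reflections. This is not so: already in the dihedral group of order $8$, where the two simple reflections are not conjugate, they must be given the same weight.

\begin{theoremC}
Let $(\lambda_s)_{s\in S}\in\Bbbk^S$. There is a morphism $\Phi:B\to W\ltimes\exp\widehat{\mathcal T}$ with $\Phi(\sigma_s)$ conjugate to $s\exp(\lambda_st_s)$ by an element of $\exp\widehat{\mathcal T}$ for all $s\in S$ if and only if $\lambda$ is constant on each connected component of the Coxeter graph. In that case $\Phi$ can be chosen with conjugators in $\exp\widehat{\mathcal T}_{\mathrm{even}}$.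
\end{theoremC}

\subsection{The idea}

Over $\mathbb C$, the monodromy of the KZ connection gives an element of $M(\mathbb C)$. It is built from iterated integrals, and its construction forces neither rational coefficients nor even conjugators. To move to $\mathbb Q$, and to enforce parity, one would like to average solutions; but the braid relations and the conjugacy condition are not linear in $\Phi$.

The remedy is to change the unknown. The target $A=\widehat U(\mathcal T)\rtimes W$ is graded. A morphism $\Phi\in M(\Bbbk)$ extends to an isomorphism from the completed group algebra $E$ of $B$ onto $A$, so it transports the grading of $A$ to $E$. A grading is the same as its \emph{Euler derivation}, acting by $m$ in degree $m$; let $D_A$ be that of $A$, and $D$ the transported one on $E$. The isomorphism can be recovered from $D$, because its associated graded turns out not to depend on $\Phi$. Being a derivation is a \emph{linear} condition, and acting by $m$ on $E^m/E^{m+1}$, where $(E^m)$ is the filtration of $E$, is affine-linear. The conjugacy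 condition also becomes affine-linear, once each conjugator $Q$ is replaced by its logarithmic derivative $D_A(Q)Q^{-1}$: if $u\in E$ is the element corresponding to it, the condition reads $D(\sigma_s)=[u,\sigma_s]+\frac12\log(\sigma_s^2)\,\sigma_s$. An affine-linear problem with rational coefficients which has a solution over $\mathbb C$ has one over $\mathbb Q$, and the solutions may be averaged over an involution that preserves the problem.

Section~\ref{sec:small} shows the difficulty and the remedy in the smallest cases. Section~\ref{sec:conv} collects conventions. Section~\ref{sec:log} linearizes the conjugacy condition inside $A$, Section~\ref{sec:E} studies $E$ and its associated graded, and Section~\ref{sec:der} proves the dictionary between morphisms and derivations. Section~\ref{sec:KZ} treats the KZ monodromy, and Sections~\ref{sec:AB} and~\ref{sec:C} prove the theorems.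

\section{Two small cases}\label{sec:small}

\subsection{One reflection: the Euler derivation}\label{sec:rank1}

Let $W=\{1,s\}$. Then $B$ is infinite cyclic with generator $\sigma=\sigma_s$, $P=\langle\sigma^2\rangle$ and $\mathcal T=\Bbbk t_s$. The group $\exp\widehat{\mathcal T}$ commutes with $s\exp t_s$, so $M(\Bbbk)$ has only one element, the morphism with $\Phi(\sigma)=s\exp t_s$. The group algebra $\Bbbk[B]$, completed with respect to the powers of $\sigma^2-1$, contains $L=\log(\sigma^2)$ and $\sigma_0=\sigma e^{-L/2}$, with $\sigma_0^2=1$, and it equals $\Bbbk[[L]]\oplus\Bbbk[[L]]\sigma_0$. The isomorphism $L\mapsto2t_s$, $\sigma_0\mapsto s$ with $\Bbbk[[t_s]]\rtimes W$ sends $\sigma=\sigma_0e^{L/2}$ to $s\exp t_s$. The grading that it transports has Euler derivation $D(L)=L$, $D(\sigma_0)=0$, that is,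
\[
D(\sigma)=\tfrac12\log(\sigma^2)\,\sigma .
\]
Conversely this formula determines the continuous derivation $D$, hence the grading, hence $\Phi$. Finally $\varepsilon(L)=-L$ and $\varepsilon(\sigma_0)=\sigma^{-1}e^{L/2}=\sigma\sigma^{-2}e^{L/2}=\sigma_0$: the involution $\varepsilon$ acts by $(-1)^m$ in degree $m$, like $\theta$ on the other side.

If all elements of $S$ commute, one can still take $\Phi(\sigma_s)=s\exp t_s$: for $ss'=s's$ with $s\ne s'$ one has $s\cdot t_{s'}=t_{s'}$, and \eqref{eq:hol} gives $[t_s,t_{s'}]=0$.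

\subsection{The symmetric group $\mathfrak S_3$ in degree two}\label{sec:S3}

Let $S=\{s,s'\}$ with $ss's=s'ss'=:w_0$, which is the third reflection, and write $t_1=t_s$, $t_2=t_{s'}$, $t_3=t_{w_0}$. The only flat of codimension $2$ is the intersection of all three hyperplanes, and \eqref{eq:hol} says $[t_i,t_1+t_2+t_3]=0$. Hence
\[
[t_1,t_2]=[t_2,t_3]=[t_3,t_1]=:c,
\]
and $c$ spans the degree-$2$ part of $\mathcal T$: this part is $\Lambda^2\langle t_1,t_2,t_3\rangle$ modulo the wedge products with $t_1+t_2+t_3$, which is $\Lambda^2$ of a plane, so $c\neq0$. Since $s$ exchanges $t_2,t_3$ and fixes $t_1$, $s\cdot c=[t_1,t_3]=-c$; likewise $s'\cdot c=-c$.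

Let us look for $\Phi\in M^+(\Bbbk)$ modulo terms of degree at least $3$. To this precision even conjugators have the form $e^{xc}$ for $\sigma_s$ and $e^{x'c}$ for $\sigma_{s'}$, with $x,x'\in\Bbbk$. Since $e^{xc}s=s\,e^{-xc}$,
\[
\Phi(\sigma_s)\equiv s\exp(t_1-2xc),\qquad \Phi(\sigma_{s'})\equiv s'\exp(t_2-2x'c).
\]
We move all group elements to the left, using $ss'\cdot t_1=t_2$, $s\cdot t_2=t_3$ and the action on $c$:
\[
\Phi(\sigma_s)\Phi(\sigma_{s'})\Phi(\sigma_s)\equiv w_0\,\exp(t_2-2xc)\exp(t_3+2x'c)\exp(t_1-2xc).
\]
The logarithm of the product of exponentials has degree-$1$ part $t_1+t_2+t_3$, and degree-$2$ part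
\[
(-4x+2x')c+\tfrac12\big([t_2,t_3]+[t_2,t_1]+[t_3,t_1]\big)=\big(\tfrac12-4x+2x'\big)c .
\]
For $\Phi(\sigma_{s'})\Phi(\sigma_s)\Phi(\sigma_{s'})$ one exchanges $t_1$ with $t_2$ and $x$ with $x'$ in these exponentials, leaving $c$ fixed. The commutator term becomes $\frac12([t_1,t_3]+[t_1,t_2]+[t_3,t_2])=-\frac12c$. The braid relation modulo degree $3$ thus reads $\frac12-4x+2x'=-\frac12-4x'+2x$, i.e.
\[
x-x'=\tfrac16 .
\]
So $x=x'=0$ fails: the elements $s\exp t_s$ do not satisfy the braid relation. On the other hand there are rational solutions, such as $x=\frac1{12}=-x'$. In this degree the equation is affine-linear in the unknowns. In higher degrees, products of the unknown coefficients appear, and it is not clear from the equations that a rational solution modulo degree $N$ extends to the next degree. The passage to derivations makes the problem affine-linear in all degrees at once.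

\section{Conventions and standard facts}\label{sec:conv}

$F$ and $\Bbbk$ denote fields of characteristic $0$. The product in $B$ is ``first path, then second path''. An element $b\in B$ lifts to a path in $X$ from $x_0$ to $\bar bx_0$, and if $\gamma_i$ represents $b_i$, then $b_1b_2$ is represented by $\gamma_1$ followed by $\bar b_1\gamma_2$.

The generator $\sigma_s$ is represented by a path $a$ in the real chamber from $x_0$ to $p+\eta v$, then the half-turn $\beta(t)=p+\eta e^{i\pi t}v$ $(0\le t\le1)$, then $s(a)^{-1}$. Here $p\in H_s$ is in the closure of the chamber and on no other hyperplane, $v\perp H_s$ points into the chamber, and $\eta>0$ is small. With the opposite orientation convention the generators are the $\sigma_s^{-1}$, and one replaces each $\Phi$ by $\Phi\circ\varepsilon$; so the results do not depend on this choice.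

We use the following facts.
\begin{enumerate}
\item[(i)] (Brieskorn) $W$ acts freely on $X$, and $B$ is generated by the $\sigma_s$ with the braid relations as defining relations.
\item[(ii)] $W=\langle S\mid\text{braid relations},\ s^2=1\rangle$. Hence $P$ is generated by the elements $b\sigma_s^{\pm2}b^{-1}$. Also, $P$ is finitely generated, being of finite index in a finitely generated group.
\item[(iii)] $H_1(X,\mathbb Z)\cong\mathbb Z^{\mathcal A}$ via $\gamma\mapsto\big(\frac1{2\pi i}\oint_\gamma d\log\alpha_H\big)_H$, where $\alpha_H$ is a linear form with kernel $H$.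
\item[(iv)] (Steinberg) The pointwise stabilizer of a flat is a parabolic subgroup. So every reflection is conjugate to an element of $S$. Also, each codimension-$2$ flat is $Z=w\,\mathrm{Fix}\langle s,s'\rangle$ with $w\in W$, $s\neq s'\in S$, and the hyperplanes containing $\mathrm{Fix}\langle s,s'\rangle$ are those of the reflections in the dihedral group $\langle s,s'\rangle$.
\item[(v)] In the completed enveloping algebra $\widehat U(\mathcal T_F)$, with coproduct making $\mathcal T_F$ primitive, the primitive elements are $\widehat{\mathcal T}_F$, and the group-like elements with constant term $1$ are $\exp\widehat{\mathcal T}_F$.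
\end{enumerate}

\section{The conjugacy condition in logarithmic form}\label{sec:log}

Let $A=A_F=\widehat U(\mathcal T_F)\rtimes W$, graded by $\deg t_r=1$, $\deg w=0$ and completed: $A=\prod_{m\ge0}A_m$. Put $A^{\ge m}=\prod_{k\ge m}A_k$. Let $\Delta$ be the coproduct for which the $t_r$ are primitive and the $w\in W$ group-like, with values in the completed tensor product $A\hat\otimes A=\prod_{i,j}A_i\otimes A_j$. The group $W\ltimes\exp\widehat{\mathcal T}$ sits in $A$ as the set of products $gw$, $g\in\exp\widehat{\mathcal T}$, $w\in W$, with $wg=(w\cdot g)w$. The automorphism $\theta$ acts on $A$ as $(-1)^m$ on $A_m$. For $Q=\exp\xi$ with $\xi\in\widehat{\mathcal T}$ we have $\theta(Q)=\exp\theta(\xi)$, so $Q\in\exp\widehat{\mathcal T}_{\mathrm{even}}$ if and only if $\theta(Q)=Q$.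

Let $D_A$ be multiplication by $m$ on $A_m$. It is a derivation, it commutes with $\theta$, and it is a coderivation: $\Delta D_A=(D_A\otimes1+1\otimes D_A)\Delta$.

Primitive and group-like elements of $A$ are as expected. We decompose elements of $A$ as $\sum_wx_ww$ with $x_w\in\widehat U(\mathcal T)$, and elements of $A\hat\otimes A$ according to pairs $(w,w')$; note that $\Delta(x_ww)$ lies in the $(w,w)$-component.
\begin{itemize}
\item If $x=\sum x_ww$ is primitive and $w\neq1$, comparing $(w,1)$-components in $\Delta x=x\otimes1+1\otimes x$ gives $0=x_ww\otimes1$, so $x_w=0$. Hence $x=x_1\in\widehat{\mathcal T}$ by (v).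
\item Let $g=\sum g_ww$ be group-like with degree-$0$ part $w_0\in W$. For $w\neq w_0$, comparing $(w,w_0)$-components in $\Delta g=g\otimes g$ gives $0=g_ww\otimes g_{w_0}w_0$. As $g_{w_0}\ne0$, we get $g_w=0$. Hence $g=g_{w_0}w_0$, where $g_{w_0}$ is group-like with constant term $1$, so $g_{w_0}\in\exp\widehat{\mathcal T}$.
\end{itemize}

\begin{lemma}\label{lem:euler}
Let $C=\prod_{m\ge0}C_m$ be a complete graded associative $F$-algebra and $D_C$ multiplication by $m$ on $C_m$. For $u\in\prod_{m\ge1}C_m$ and $y_0\in C_0$ there is a unique $Y\in C$ with $D_C(Y)=uY$ and degree-$0$ part $y_0$.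
\end{lemma}

\begin{proof}
The equation says $mY_m=\sum_{i=1}^mu_iY_{m-i}$ for all $m\geq 1$. As $F$ has characteristic $0$, this determines $Y_m$ recursively.
\end{proof}

\begin{lemma}\label{lem:logder}
$Q\mapsto D_A(Q)Q^{-1}$ is a bijection from $\exp\widehat{\mathcal T}$ to $\widehat{\mathcal T}$. It maps $\exp\widehat{\mathcal T}_{\mathrm{even}}$ onto $\widehat{\mathcal T}_{\mathrm{even}}$.
\end{lemma}

\begin{proof}
Let $Q\in\exp\widehat{\mathcal T}$ and $u=D_A(Q)Q^{-1}$. As $\Delta D_A(Q)=D_A(Q)\otimes Q+Q\otimes D_A(Q)$, multiplying by $\Delta(Q)^{-1}=Q^{-1}\otimes Q^{-1}$ gives $\Delta u=u\otimes1+1\otimes u$, so $u\in\widehat{\mathcal T}$. Since $D_A(Q)=uQ$ and $Q$ has constant term $1$, Lemma~\ref{lem:euler} shows that $u$ determines $Q$.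

Conversely, let $u\in\widehat{\mathcal T}$ and let $Q$ be the solution of $D_A(Q)=uQ$ with degree-$0$ part $1$; it lies in $\widehat U(\mathcal T)$ by the recursion. Both $\Delta(Q)$ and $Q\otimes Q$ solve
\[
(D_A\otimes1+1\otimes D_A)(Y)=(u\otimes1+1\otimes u)Y
\]
with degree-$0$ part $1\otimes 1$, and $D_A\otimes1+1\otimes D_A$ is multiplication by the total degree. By Lemma~\ref{lem:euler} in $A\hat\otimes A$ they are equal, so $Q\in\exp\widehat{\mathcal T}$ by (v).

If $\theta(Q)=Q$, then $\theta(u)=u$. If $\theta(u)=u$, then $\theta(Q)$ solves the same equation as $Q$, with the same degree-$0$ part, so $\theta(Q)=Q$.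
\end{proof}

Now let $x=Qs e^{t_s}Q^{-1}$. Differentiating produces two terms in $u=D_A(Q)Q^{-1}$, which form $[u,x]$, and one term $Qt_sQ^{-1}x$. The last one still contains $Q$; but $x^2=Qe^{2t_s}Q^{-1}$, so $Qt_sQ^{-1}=\frac12\log(x^2)$ depends on $x$ only. This gives one half of the next lemma. The other half is the reason why the derivation suffices to recover the conjugacy condition.

\begin{lemma}\label{lem:conj}
Let $s\in S$, and let $x\in A$ have degree-$0$ part $s$ and satisfy $x^2\equiv1+2t_s$ modulo $A^{\ge2}$. Let $Q\in\exp\widehat{\mathcal T}$ and $u=D_A(Q)Q^{-1}$. Then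
\[
x=Q\,s\exp(t_s)\,Q^{-1}\quad\Longleftrightarrow\quad D_A(x)=[u,x]+\tfrac12\log(x^2)\,x .
\]
\end{lemma}

\begin{proof}
Put $y=Q^{-1}xQ$. Since $D_A(Q)=uQ$ and $D_A(Q^{-1})=-Q^{-1}u$,
\[
D_A(y)=Q^{-1}\big(D_A(x)-[u,x]\big)Q .
\]
As $Q^{-1}\log(x^2)Q=\log(y^2)$, the right-hand equation is equivalent to $D_A(y)=\ell y$ with $\ell:=\frac12\log(y^2)$. So we have to show that $y=se^{t_s}$ if and only if $D_A(y)=\ell y$.

Note that $s$ commutes with $t_s$. If $y=se^{t_s}$, then $y^2=e^{2t_s}$, $\ell=t_s$ and $D_A(y)=st_se^{t_s}=t_sy$.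

Conversely, assume $D_A(y)=\ell y$. Conjugation by $Q$, whose constant term is $1$, changes neither the degree-$0$ part of $x$ nor the degree-$1$ part of $x^2-1\in A^{\ge1}$. So $y$ has degree-$0$ part $s$, and $\ell\equiv t_s$ modulo $A^{\ge2}$. As $\ell$ is a power series in $y^2-1$, it commutes with $y$, and
\begin{equation}\label{eq:expl}
D_A(e^{2\ell})=D_A(y^2)=\ell y^2+y\ell y=2\ell e^{2\ell}.
\end{equation}
We claim that $\ell=t_s$. Otherwise $\ell\equiv t_s+\ell_k$ modulo $A^{\ge k+1}$ with $k\ge2$ and $0\neq\ell_k\in A_k$. Then $e^{2\ell}$ has degree-$j$ part $(2t_s)^j/j!$ for $j<k$ and degree-$k$ part $(2t_s)^k/k!+2\ell_k$. The degree-$k$ part of \eqref{eq:expl} is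
\[
k\frac{(2t_s)^k}{k!}+2k\ell_k=2t_s\frac{(2t_s)^{k-1}}{(k-1)!}+2\ell_k ,
\]
so $(k-1)\ell_k=0$, a contradiction. Hence $D_A(y)=t_sy$, and $y$ has degree-$0$ part $s$. The element $e^{t_s}s$ has the same two properties, so $y=e^{t_s}s=se^{t_s}$ by Lemma~\ref{lem:euler}.
\end{proof}

\section{The completed group algebra of $B$}\label{sec:E}

We now set up the algebra $E$ to which the grading of $A$ will be transported, and show that the associated graded of this transport is forced.

Let $I\subset F[P]$ be the augmentation ideal and $J=\operatorname{Ker}(F[B]\to F[W])$. Then $J=I\,F[B]=F[B]\,I$, because $P$ is normal, so $J^m=I^mF[B]$. Put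
\[
E_F=\varprojlim F[B]/J^m,\qquad E_F^m=\operatorname{Ker}(E_F\to F[B]/J^m).
\]
We write $b$ also for the image of $b\in B$ in $E_F$, and drop $F$ when it is fixed. Choosing representatives $b_w\in B$ of the elements $w\in W$, we have $F[B]=\bigoplus_wF[P]b_w$ and $J^m=\bigoplus_wI^mb_w$. Since $P$ is finitely generated, $I/I^2$ is finite-dimensional; so are the spaces $I^m/I^{m+1}$, which are quotients of $(I/I^2)^{\otimes m}$, and the quotients $E/E^m=F[B]/J^m$. Moreover $F[B]/J_F^m=F\otimes\mathbb Q[B]/J^m_{\mathbb Q}$.

\emph{Associated graded.} For $g,x\in P$ we have $g(x-1)g^{-1}-(x-1)=[g-1,x-1]g^{-1}\in I^2$. So $P$ acts trivially by conjugation on $I/I^2$, hence on $\operatorname{gr}_IF[P]$, which is generated by $I/I^2$. Therefore $B$ acts on $\operatorname{gr}_IF[P]$ through $W$, and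
\[
\operatorname{gr}E=\operatorname{gr}_IF[P]\rtimes W,\qquad\operatorname{gr}^0E=F[W],
\]
where $b\in B$ has class $\bar b$ in $\operatorname{gr}^0E$. This algebra is generated by $\operatorname{gr}^0E$ and $I/I^2\subset\operatorname{gr}^1E$.

\emph{Coproduct.} For $x\in P$, $b\in B$ we have $\Delta((x-1)b)=(x-1)b\otimes xb+b\otimes(x-1)b$, so $\Delta(J^m)\subset\sum_{i+j=m}J^i\otimes J^j$. Hence $\Delta$ extends to $E\to E\hat\otimes E$, where $E\hat\otimes E$ is the completion of $F[B]\otimes F[B]$ for this filtration; its associated graded is $\operatorname{gr}E\otimes\operatorname{gr}E$. Let $\mathfrak p_F$ be the space of primitive elements of $E_F$.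

\emph{The involution.} As $\varepsilon$ covers $\mathrm{id}_W$, it preserves $J$. It extends to an automorphism of $E$ preserving the filtration and compatible with $\Delta$.

\begin{lemma}\label{lem:q}
For a reflection $r=\bar bs\bar b^{-1}$ ($b\in B$, $s\in S$), the class of $b\sigma_s^2b^{-1}$ in $P^{\mathrm{ab}}$ depends only on $r$. Hence so does the class $\tau_r\in I/I^2$ of $\frac12(b\sigma_s^2b^{-1}-1)$. The assignment $t_r\mapsto\tau_r$ defines a surjective $W$-equivariant algebra morphism $q:U(\mathcal T_F)\to\operatorname{gr}_IF[P]$, and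
\[
\tilde q=q\rtimes W:\ U(\mathcal T_F)\rtimes W\to\operatorname{gr}E_F
\]
is a surjective graded algebra morphism compatible with coproducts.
\end{lemma}

\begin{proof}
\emph{The classes $\tau_r$.} By (iv) every reflection has the form $\bar bs\bar b^{-1}$. Since $s(\beta(t))=p+\eta e^{i\pi(t+1)}v$, the element $\sigma_s^2$ is represented by $a$, then a full positive turn $p+\eta e^{i\pi t}v$ $(0\le t\le2)$, then $a^{-1}$. So $\frac1{2\pi i}\oint d\log\alpha_H$ over $\sigma_s^2$ is $1$ if $H=H_s$ and $0$ otherwise. If $\gamma$ represents $b$, then $b\sigma_s^2b^{-1}$ is represented by $\gamma$, then the image under $\bar b$ of the loop $\sigma_s^2$, then $\gamma^{-1}$. As $\alpha_H\circ\bar b$ has kernel $\bar b^{-1}H$, the integral over $b\sigma_s^2b^{-1}$ is $1$ if $\bar b^{-1}H=H_s$, that is, if $H=H_r$, and $0$ otherwise. By (iii) the class in $P^{\mathrm{ab}}$ depends only on $r$. The map $g\mapsto g-1$ induces a morphism $P^{\mathrm{ab}}\to I/I^2$, so $\tau_r$ is well defined. Clearly $w\cdot\tau_r=\tau_{wrw^{-1}}$.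

\emph{A central element.} Let $s\ne s'$ in $S$, let $m$ be the order of $ss'$, put $\sigma=\sigma_s$, $\sigma'=\sigma_{s'}$, and let $g_1,g_2,g_3,\dots=\sigma,\sigma',\sigma,\dots$, with images $s_1,s_2,s_3,\dots=s,s',s,\dots$ in $W$. Put $\delta=g_1g_2\cdots g_m$. By the braid relation $\delta$ is also the alternating word of length $m$ beginning with $\sigma'$; in particular $\delta=g_m\cdots g_1$, for either parity of $m$. Then $\sigma\delta=\sigma(\sigma'\sigma\cdots)$ is the alternating word of length $m+1$ beginning with $\sigma$, so $\sigma\delta=\delta g_{m+1}$; in the same way $\sigma'\delta=\sigma'(\sigma\sigma'\cdots)=\delta g_m$. So conjugation by $\delta$ permutes $\{\sigma,\sigma'\}$, and $c:=\delta^2$ is central in $\langle\sigma,\sigma'\rangle$. Moreover, with $b_i=g_1\cdots g_{i-1}$,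
\begin{equation}\label{eq:c}
c=g_1\cdots g_m\,g_m\cdots g_1=(b_mg_m^2b_m^{-1})(b_{m-1}g_{m-1}^2b_{m-1}^{-1})\cdots(b_1g_1^2b_1^{-1}),
\end{equation}
since $b_i^{-1}b_{i-1}=g_{i-1}^{-1}$. The reflections $\bar b_is_i\bar b_i^{-1}=(ss')^{i-1}s$, $1\le i\le m$, are the reflections of $\langle s,s'\rangle$, each occurring once.

\emph{Relations.} By equivariance and (iv) it is enough to check \eqref{eq:hol} for $Z=\mathrm{Fix}\langle s,s'\rangle$, with the $t_r$ replaced by the $\tau_r$. By \eqref{eq:c}, $c\in P$ and $c-1\equiv2\sum_{H_{r'}\supset Z}\tau_{r'}$ modulo $I^2$. Each reflection $r$ of $\langle s,s'\rangle$ is conjugate in this group to $s$ or $s'$, so it is $\bar bs''\bar b^{-1}$ with $b\in\langle\sigma,\sigma'\rangle$, $s''\in\{s,s'\}$. Then $b\sigma_{s''}^2b^{-1}-1$ commutes with $c-1$, and taking classes in $I^2/I^3$ gives $[\tau_r,\sum_{r'}\tau_{r'}]=0$.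

\emph{Surjectivity and coproducts.} The algebra $\operatorname{gr}_IF[P]$ is generated by $I/I^2$, which is spanned by the classes of $g-1$ for $g$ in a generating set of $P$; by (ii) the $\tau_r$ span it. Finally, $\Delta(x-1)=(x-1)\otimes1+1\otimes(x-1)+(x-1)\otimes(x-1)$ shows that the classes of $x-1$ ($x\in P$) in $\operatorname{gr}^1E$ are primitive. As the $w$ are group-like, $\tilde q$ is compatible with coproducts on generators.
\end{proof}

\begin{lemma}\label{lem:eps}
$\varepsilon$ acts on $\operatorname{gr}^mE$ as the scalar $(-1)^m$.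
\end{lemma}

\begin{proof}
It is the identity on $\operatorname{gr}^0E=F[W]$. It sends $\tau_r$ to the class of $\frac12(\varepsilon(b)\sigma_s^{-2}\varepsilon(b)^{-1}-1)$, which is $-\tau_r$ since $\overline{\varepsilon(b)}=\bar b$. By Lemma~\ref{lem:q}, $\operatorname{gr}E$ is generated by $\operatorname{gr}^0E$ and the $\tau_r$.
\end{proof}

\begin{lemma}\label{lem:iso}
Let $\Phi\in M(F)$. Then $\Phi$ extends to an isomorphism $\hat\Phi:E_F\to A_F$ of complete filtered algebras compatible with $\Delta$. Moreover $\tilde q$ is an isomorphism, and $\operatorname{gr}\hat\Phi=\tilde q^{-1}$.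
\end{lemma}

\begin{proof}
The morphism $\Phi$ covers $B\to W$, because conjugation by $\exp\widehat{\mathcal T}$ does not change the component in $W$. So $\Phi(P)\subset\exp\widehat{\mathcal T}$, $\Phi(J^m)\subset A^{\ge m}$, and $\Phi$ extends to $\hat\Phi$, which is compatible with $\Delta$ because $\Phi(B)$ consists of group-like elements. On $\operatorname{gr}^0$ it is the identity of $F[W]$. If $\Phi(\sigma_s)=Q_sse^{t_s}Q_s^{-1}$ and $r=\bar bs\bar b^{-1}$, then
\[
\Phi(b\sigma_s^2b^{-1})=\Phi(b)Q_s\,e^{2t_s}\,Q_s^{-1}\Phi(b)^{-1}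
\]
has degree-$1$ part $2\,\bar b\cdot t_s=2t_r$, so $\operatorname{gr}\hat\Phi(\tau_r)=t_r$. Hence $\operatorname{gr}\hat\Phi\circ\tilde q=\mathrm{id}$. As $\tilde q$ is surjective, $\tilde q$ and $\operatorname{gr}\hat\Phi$ are inverse isomorphisms, and by completeness $\hat\Phi$ is an isomorphism of filtered algebras.
\end{proof}

\section{Morphisms as derivations}\label{sec:der}

\begin{definition}\label{def:D}
$\mathcal D(F)$ is the set of $F$-linear maps $D:E_F\to E_F$ such that
\begin{enumerate}
\item[(D1)] $D$ is a derivation, $D(E^m)\subset E^m$, and $D$ acts on $E^m/E^{m+1}$ as multiplication by $m$, for all $m\ge0$;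
\item[(D2)] $\Delta D=(D\otimes1+1\otimes D)\Delta$;
\item[(D3)] for each $s\in S$ there is $u_s\in\mathfrak p_F$ with $D(\sigma_s)=[u_s,\sigma_s]+\frac12\log(\sigma_s^2)\,\sigma_s$.
\end{enumerate}
\end{definition}

In (D3) the logarithm converges because $\sigma_s^2\in1+E^1$. All conditions are affine-linear in $(D,(u_s)_s)$, so $\mathcal D(F)$ is empty or an affine subspace of $\operatorname{End}_F(E_F)$.

\begin{lemma}\label{lem:stable}
If $D\in\mathcal D(F)$ with elements $u_s$ in \textup{(D3)}, then $\varepsilon D\varepsilon\in\mathcal D(F)$ with elements $\varepsilon(u_s)$.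
\end{lemma}

\begin{proof}
(D1) and (D2) hold because $\varepsilon$ is an involutive automorphism of $E$ compatible with $\Delta$ and preserving the filtration, and scalars on $\operatorname{gr}^mE$ commute with it. For (D3),
\[
D(\sigma_s^{-1})=-\sigma_s^{-1}D(\sigma_s)\sigma_s^{-1}=[u_s,\sigma_s^{-1}]-\tfrac12\log(\sigma_s^2)\sigma_s^{-1},
\]
since $-\sigma_s^{-1}[u_s,\sigma_s]\sigma_s^{-1}=[u_s,\sigma_s^{-1}]$ and $\log(\sigma_s^2)$ commutes with $\sigma_s$. Applying $\varepsilon$,
\[
\varepsilon D\varepsilon(\sigma_s)=[\varepsilon(u_s),\sigma_s]-\tfrac12\log(\sigma_s^{-2})\sigma_s=[\varepsilon(u_s),\sigma_s]+\tfrac12\log(\sigma_s^2)\sigma_s,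
\]
and $\varepsilon(u_s)$ is primitive.
\end{proof}

\begin{proposition}\label{prop:toD}
If $\Phi\in M(F)$, then $D_\Phi:=\hat\Phi^{-1}D_A\hat\Phi\in\mathcal D(F)$. If $\Phi\in M^+(F)$, then $\theta\Phi\varepsilon=\Phi$. If $\Phi\in M(F)$ and $\theta\Phi\varepsilon=\Phi$, then $D_\Phi$ commutes with $\varepsilon$.
\end{proposition}

\begin{proof}
The analogues of (D1) and (D2) hold for $D_A$ on $A$, and they transfer to $D_\Phi$ by Lemma~\ref{lem:iso}. Write $\Phi(\sigma_s)=Q_sse^{t_s}Q_s^{-1}$ and $u=D_A(Q_s)Q_s^{-1}$, which lies in $\widehat{\mathcal T}$ by Lemma~\ref{lem:logder}. The element $x=\Phi(\sigma_s)$ has degree-$0$ part $s$, and $x^2=Q_se^{2t_s}Q_s^{-1}\equiv1+2t_s$ modulo $A^{\ge2}$. So Lemma~\ref{lem:conj} gives $D_A(x)=[u,x]+\frac12\log(x^2)x$, which is (D3) with $u_s=\hat\Phi^{-1}(u)$.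

If the $Q_s$ can be taken even, then $\theta\Phi\varepsilon(\sigma_s)=\theta(Q_se^{-t_s}sQ_s^{-1})=Q_se^{t_s}sQ_s^{-1}=\Phi(\sigma_s)$ for all $s\in S$, so the morphisms $\theta\Phi\varepsilon$ and $\Phi$ coincide. Finally, $\theta\Phi\varepsilon=\Phi$ gives $\hat\Phi\varepsilon=\theta\hat\Phi$ by continuity, and since $\theta$ commutes with $D_A$, $D_\Phi$ commutes with $\varepsilon$.
\end{proof}

In the other direction, we first recover the grading from the derivation, as in Section~\ref{sec:rank1}.

\begin{lemma}\label{lem:kappa}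
Assume that $\tilde q:U(\mathcal T_F)\rtimes W\to\operatorname{gr}E_F$ is an isomorphism, and let $D$ satisfy \textup{(D1)} and \textup{(D2)}. There is a unique isomorphism $\kappa_D:E_F\to A_F$ of complete filtered vector spaces with $\kappa_DD=D_A\kappa_D$ and $\operatorname{gr}\kappa_D=\tilde q^{-1}$. It is an algebra isomorphism compatible with $\Delta$.
\end{lemma}

\begin{proof}
\emph{Uniqueness.} If $\kappa,\kappa'$ are two such maps, $\kappa'\kappa^{-1}$ is a filtered linear automorphism of $A$ which commutes with $D_A$, hence preserves each $A_m$, and whose associated graded is the identity. So it is the identity on each $A_m$, and by continuity on $A$.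

\emph{Existence.} Consider $D$ on the finite-dimensional space $E/E^N$. As $D-m$ maps $E^m$ into $E^{m+1}$, the product $\prod_{m<N}(D-m)$ vanishes there. The scalars $0,\dots,N-1$ are distinct in $F$, so $D$ is diagonalizable on $E/E^N$ with eigenvalues among them. Let $x\neq0$ be an eigenvector for $m$, and let $k$ be such that $x\in E^k/E^N$, $x\notin E^{k+1}/E^N$. The nonzero class of $x$ in $\operatorname{gr}^kE$ is multiplied by both $m$ and $k$, so $k=m$. Thus the $m$-eigenspace lies in $E^m/E^N$ and injects into $\operatorname{gr}^mE$; comparing total dimensions, it maps isomorphically onto $\operatorname{gr}^mE$. The projection $E/E^{N+1}\to E/E^N$ commutes with $D$, so for $m<N$ it maps $m$-eigenspace to $m$-eigenspace, isomorphically because both are identified with $\operatorname{gr}^mE$. In the limit,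
\[
E=\prod_{m\ge0}E_m,\qquad E_m=\operatorname{Ker}(D-m)\cong\operatorname{gr}^mE,\qquad E^N=\prod_{m\ge N}E_m .
\]
Let $\kappa_D$ be the product of the maps $E_m\to\operatorname{gr}^mE\to A_m$, taking classes and then applying $\tilde q^{-1}$. Then $\kappa_DD=D_A\kappa_D$ and $\operatorname{gr}\kappa_D=\tilde q^{-1}$.

\emph{Products.} As $D$ is a derivation, $E_iE_j\subset E_{i+j}$, and the class of a product in $\operatorname{gr}^{i+j}E$ is the product of the classes. So $\kappa_D$ is an algebra morphism.

\emph{Coproducts.} We have $E\hat\otimes E=\prod_{i,j}E_i\otimes E_j$, and $D\otimes1+1\otimes D$ acts on $E_i\otimes E_j$ by $i+j$, so its $m$-eigenspace is $\bigoplus_{i+j=m}E_i\otimes E_j$. By (D2) this contains $\Delta(E_m)$. On it, $\kappa_D\otimes\kappa_D$ is ``take the class in $\operatorname{gr}^m(E\hat\otimes E)$, then apply $\tilde q^{-1}\otimes\tilde q^{-1}$''. As $\tilde q$ is compatible with coproducts, so is $\kappa_D$.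
\end{proof}

\begin{proposition}\label{prop:toPhi}
Assume that $\tilde q$ is an isomorphism over $F$. If $D\in\mathcal D(F)$, then $\Phi:=\kappa_D|_B\in M(F)$. If moreover $D$ commutes with $\varepsilon$, then $\Phi\in M^+(F)$.
\end{proposition}

\begin{proof}
For $b\in B$, $\kappa_D(b)$ is group-like with degree-$0$ part $\bar b$. By Section~\ref{sec:log}, $\Phi(b)\in(\exp\widehat{\mathcal T})\,\bar b$, so $\Phi$ is a morphism $B\to W\ltimes\exp\widehat{\mathcal T}$.

Fix $s$, and let $x=\Phi(\sigma_s)$ and $u=\kappa_D(u_s)$. Then $u$ is primitive, so $u\in\widehat{\mathcal T}$ by Section~\ref{sec:log}, and applying $\kappa_D$ to (D3) gives $D_A(x)=[u,x]+\frac12\log(x^2)x$. The degree-$0$ part of $x$ is $s$. As $\sigma_s^2-1$ has class $2\tau_s$ in $\operatorname{gr}^1E$, $x^2=\kappa_D(\sigma_s^2)\equiv1+2t_s$ modulo $A^{\ge2}$. Let $Q_s\in\exp\widehat{\mathcal T}$ be the element with $D_A(Q_s)Q_s^{-1}=u$ (Lemma~\ref{lem:logder}). By Lemma~\ref{lem:conj}, $\Phi(\sigma_s)=Q_s\,s\exp(t_s)\,Q_s^{-1}$, so $\Phi\in M(F)$.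

Now let $\varepsilon D\varepsilon=D$. Then $\varepsilon$ preserves each $E_m=\operatorname{Ker}(D-m)\cong\operatorname{gr}^mE$ and acts on it by $(-1)^m$ (Lemma~\ref{lem:eps}), so $\kappa_D\varepsilon=\theta\kappa_D$. By Lemma~\ref{lem:stable}, (D3) holds for $D$ with $u_s$ and also with $\varepsilon(u_s)$; hence it holds with $\frac12(u_s+\varepsilon(u_s))$. With this choice $\theta(u)=u$, so $u\in\widehat{\mathcal T}_{\mathrm{even}}$, and $Q_s\in\exp\widehat{\mathcal T}_{\mathrm{even}}$ by Lemma~\ref{lem:logder}.
\end{proof}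

\section{A morphism over $\mathbb C$: the KZ connection}\label{sec:KZ}

It remains to find one point of $\mathcal D$ over some field. In this section $F=\mathbb C$. We define $\Phi$ by the monodromy of the KZ connection. Its value on $\sigma_s$ is computed by removing the singularity along $H_s$; the reflection $s$ then turns the monodromy of the half-turn into an exact conjugate of $s\exp t_s$.

\begin{proposition}\label{prop:KZ}
$M(\mathbb C)$ is nonempty.
\end{proposition}

\begin{proof}
Let $\omega_H=d\log\alpha_H$ and $\omega=h\sum_{H\in\mathcal A}t_H\,\omega_H$ with $h=i/\pi$. This value is chosen so that $i\pi h=-1$.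

\emph{Flatness.} Clearly $d\omega=0$. If three linear forms $\alpha_1,\alpha_2,\alpha_3$ have kernels containing a common subspace of codimension $2$, then
\[
\omega_1\wedge\omega_2+\omega_2\wedge\omega_3+\omega_3\wedge\omega_1=0\qquad(\omega_i=d\log\alpha_i)
\]
(Arnold's relation): if two are proportional this is immediate, and otherwise we may rescale so that $\alpha_3=\alpha_1+\alpha_2$, when the left side is $d\alpha_1\wedge d\alpha_2\,(\alpha_3-\alpha_1-\alpha_2)/(\alpha_1\alpha_2\alpha_3)=0$. So for a fixed codimension-$2$ flat $Z$ and fixed $H_0\supset Z$ we have $\omega_H\wedge\omega_{H'}=\omega_{H_0}\wedge\omega_{H'}-\omega_{H_0}\wedge\omega_H$ for all $H,H'\supset Z$. Every pair $H\ne H'$ lies over exactly one such $Z$, so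
\[
\omega\wedge\omega=h^2\sum_Z\sum_{H,H'\supset Z}t_Ht_{H'}\,\omega_H\wedge\omega_{H'}
=h^2\sum_Z\sum_{H'\supset Z}\Big[\sum_{H\supset Z}t_H,\,t_{H'}\Big]\,\omega_{H_0}\wedge\omega_{H'}=0
\]
by \eqref{eq:hol}, where $H_0$ is chosen for each $Z$.

\emph{Equivariance.} As $\alpha_H\circ w$ has kernel $w^{-1}H$, we have $w^*\omega_H=\omega_{w^{-1}H}$. Hence $w^*\omega=w(\omega)$, where $w$ acts on the coefficients $t_H$.

\emph{Monodromy.} For a path $\gamma$ in $X$ let $T_\gamma=f(1)$, where $f'=\omega(\gamma')f$, $f(0)=1$, solved in $\widehat U(\mathcal T_{\mathbb C})$ degree by degree. Since $\Delta f$ and $f\otimes f$ solve the same linear equation with the same initial value, $T_\gamma\in\exp\widehat{\mathcal T}_{\mathbb C}$. For each $N$, $d-\omega$ is a connection on the trivial bundle over $X$ with finite-dimensional fiber $\widehat U(\mathcal T_{\mathbb C})/(\deg\ge N)$, flat because $d\omega=\omega\wedge\omega=0$. So $T_\gamma$ depends only on the homotopy class of $\gamma$ with fixed endpoints. Moreover $T_{\gamma_1\text{ then }\gamma_2}=T_{\gamma_2}T_{\gamma_1}$,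 and $T_{w\gamma}=w(T_\gamma)$ by equivariance. For $b\in B$ represented by a path $\gamma$ from $x_0$ to $\bar bx_0$, put
\[
\Phi(b)=T_\gamma^{-1}\,\bar b .
\]
Since $b_1b_2$ is represented by $\gamma_1$ then $\bar b_1\gamma_2$,
\[
\Phi(b_1b_2)=T_{\gamma_1}^{-1}\,\bar b_1(T_{\gamma_2}^{-1})\,\bar b_1\bar b_2=T_{\gamma_1}^{-1}\bar b_1\,T_{\gamma_2}^{-1}\bar b_2=\Phi(b_1)\Phi(b_2).
\]

\emph{Reduction to the half-turn.} The path representing $\sigma_s$ is $a$, then $\beta$, then $s(a)^{-1}$, with monodromy $s(T_a)^{-1}T_\beta T_a$. So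
\begin{equation}\label{eq:half}
\Phi(\sigma_s)=T_a^{-1}T_\beta^{-1}\,s(T_a)\,s=T_a^{-1}\,(T_\beta^{-1}s)\,T_a .
\end{equation}

\emph{Local form.} Let $j(z)=p+zv$ on a disc $|z|<\eta'$ with $\eta'>\eta$ so small that $j(z)$ meets no $H_{\mathbb C}$ with $H\ne H_s$. Then $j^*\omega=h(t_s/z+R(z))\,dz$ with
\[
R(z)=\sum_{H\ne H_s}\frac{\alpha_H(v)}{\alpha_H(p)+z\alpha_H(v)}\,t_H ,
\]
which is holomorphic with values in degree $1$. Since $sp=p$ and $sv=-v$, $s\circ j(z)=j(-z)$. So $j^*s^*\omega$ is the pullback of $j^*\omega$ by $z\mapsto-z$, namely $h(t_s/z-R(-z))\,dz$. On the other hand $j^*s^*\omega=s(j^*\omega)=h(t_s/z+s(R(z)))\,dz$. Hence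
\begin{equation}\label{eq:R}
s(R(z))=-R(-z).
\end{equation}

\emph{Removing the singularity.} We look for local solutions of $f'=h(t_s/z+R)f$ of the form $f=G(z)e^{ht_s\log z}$ with $G$ holomorphic on the disc. Such an $f$ is a solution if and only if
\begin{equation}\label{eq:G}
G'=h\big([t_s,G]/z+RG\big).
\end{equation}
There is a unique holomorphic $G$ with values in $\widehat U(\mathcal T_{\mathbb C})$, degree-$0$ part $1$ and $G(0)=1$ satisfying \eqref{eq:G}. Indeed for $k\ge1$ the components satisfy $G_k'=h([t_s,G_{k-1}]/z+RG_{k-1})$, and the right side is holomorphic because $G_0=1$, and $G_{k-1}(0)=0$ for $k\ge2$; integrate from $0$. The same argument applies in $\widehat U\hat\otimes\widehat U$, with $t_s\otimes1+1\otimes t_s$ and $R\otimes1+1\otimes R$ in place of $t_s$ and $R$; there $\Delta G$ and $G\otimes G$ are both solutions, so they are equal and $G(z)\in\exp\widehat{\mathcal T}_{\mathbb C}$.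

\emph{Symmetry of $G$.} By \eqref{eq:R},
\[
\tfrac{d}{dz}\,s(G(-z))=-h\,s\big([t_s,G(-z)]/(-z)+R(-z)G(-z)\big)=h\big([t_s,s(G(-z))]/z+R(z)\,s(G(-z))\big).
\]
So $s(G(-z))$ also satisfies \eqref{eq:G}, and by uniqueness $s(G(-z))=G(z)$.

\emph{Conclusion.} Along $\beta$, $z$ goes from $\eta$ to $-\eta$ and $\log z$ increases by $i\pi$. Therefore
\[
T_\beta=G(-\eta)\,e^{i\pi ht_s}\,G(\eta)^{-1}=G(-\eta)\,e^{-t_s}\,G(\eta)^{-1},
\]
and
\[
T_\beta^{-1}s=G(\eta)\,e^{t_s}\,G(-\eta)^{-1}s=G(\eta)\,e^{t_s}\,s\;s(G(-\eta))^{-1}=G(\eta)\,s\,e^{t_s}\,G(\eta)^{-1}.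
\]
With \eqref{eq:half}, $\Phi(\sigma_s)=Q_s\,s\exp(t_s)\,Q_s^{-1}$ for $Q_s=T_a^{-1}G(\eta)\in\exp\widehat{\mathcal T}_{\mathbb C}$. So $\Phi\in M(\mathbb C)$.
\end{proof}

\section{Descent and parity: proof of Theorems A and B}\label{sec:AB}

\begin{proof}[Proof of Theorem A]
By Proposition~\ref{prop:KZ} there is a $\Phi\in M(\mathbb C)$, and by Lemma~\ref{lem:iso} $\tilde q$ is an isomorphism over $\mathbb C$. Since $\tilde q_F=F\otimes\tilde q_{\mathbb Q}$ for every $F$, it is an isomorphism over $\mathbb Q$, and hence over every field of characteristic $0$. By Proposition~\ref{prop:toD} there is $D_{\mathbb C}\in\mathcal D(\mathbb C)$, with elements $u_s^{\mathbb C}\in\mathfrak p_{\mathbb C}$ in (D3).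

\emph{Descent to $\mathbb Q$.} There is no ring morphism $\mathbb C\to\mathbb Q$ by which to specialize $\Phi$, but for affine-linear conditions a linear map suffices. Let $\rho:\mathbb C\to\mathbb Q$ be a $\mathbb Q$-linear map with $\rho(1)=1$. Since $E_{\mathbb C}=\varprojlim\mathbb C\otimes(E_{\mathbb Q}/E_{\mathbb Q}^m)$, it induces $\rho_*:E_{\mathbb C}\to E_{\mathbb Q}$, and likewise $\rho_*$ from $E_{\mathbb C}\hat\otimes E_{\mathbb C}$ to $E_{\mathbb Q}\hat\otimes E_{\mathbb Q}$. Because products, filtrations and $\Delta$ are defined over $\mathbb Q$, these maps have the following properties, for $x,z\in E_{\mathbb Q}$ and $y\in E_{\mathbb C}$: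
\begin{itemize}
\item $\rho_*(x)=x$, $\rho_*(xyz)=x\rho_*(y)z$ and $\rho_*(E_{\mathbb C}^m)\subset E_{\mathbb Q}^m$;
\item $\Delta\rho_*=\rho_*\Delta$, $\rho_*(y\otimes x)=\rho_*(y)\otimes x$ and $\rho_*(x\otimes y)=x\otimes\rho_*(y)$.
\end{itemize}
Put $D_{\mathbb Q}=\rho_*\circ D_{\mathbb C}|_{E_{\mathbb Q}}$. We check that $D_{\mathbb Q}\in\mathcal D(\mathbb Q)$.

(D1) For $x,y\in E_{\mathbb Q}$, $D_{\mathbb Q}(xy)=\rho_*(D_{\mathbb C}(x)y+xD_{\mathbb C}(y))=D_{\mathbb Q}(x)y+xD_{\mathbb Q}(y)$. For $x\in E_{\mathbb Q}^m$, $D_{\mathbb Q}(x)-mx=\rho_*(D_{\mathbb C}(x)-mx)\in E_{\mathbb Q}^{m+1}$.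

(D2) For $b\in B$, $\Delta D_{\mathbb Q}(b)=\rho_*(D_{\mathbb C}(b)\otimes b+b\otimes D_{\mathbb C}(b))=D_{\mathbb Q}(b)\otimes b+b\otimes D_{\mathbb Q}(b)$. By linearity and continuity, (D2) holds on $E_{\mathbb Q}$.

(D3) As $\log(\sigma_s^2)\sigma_s\in E_{\mathbb Q}$, $D_{\mathbb Q}(\sigma_s)=[\rho_*(u_s^{\mathbb C}),\sigma_s]+\frac12\log(\sigma_s^2)\sigma_s$, and $\rho_*(u_s^{\mathbb C})$ is primitive because $\Delta\rho_*(u_s^{\mathbb C})=\rho_*(u_s^{\mathbb C}\otimes1+1\otimes u_s^{\mathbb C})$.

\emph{Parity.} By Lemma~\ref{lem:stable}, $\varepsilon D_{\mathbb Q}\varepsilon\in\mathcal D(\mathbb Q)$. Since $\mathcal D(\mathbb Q)$ is an affine space, it contains $D:=\frac12(D_{\mathbb Q}+\varepsilon D_{\mathbb Q}\varepsilon)$, which commutes with $\varepsilon$. By Proposition~\ref{prop:toPhi}, $\kappa_D|_B\in M^+(\mathbb Q)$.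

\emph{Arbitrary $\Bbbk$.} We have $\mathcal T_{\Bbbk}=\Bbbk\otimes\mathcal T_{\mathbb Q}$ as graded Lie algebras with $W$-action. Composing with $W\ltimes\exp\widehat{\mathcal T}_{\mathbb Q}\to W\ltimes\exp\widehat{\mathcal T}_{\Bbbk}$ we obtain an element of $M^+(\Bbbk)$.
\end{proof}

\begin{proof}[Proof of Theorem B]
We have seen that $\tilde q$ is an isomorphism over $\Bbbk$ and that $M^+(\Bbbk)\ne\emptyset$. So by Proposition~\ref{prop:toD}, $\mathcal D(\Bbbk)$ and $\mathcal D(\Bbbk)^\varepsilon$ are nonempty. Both are affine, the second being the intersection of the first with a linear subspace.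

Let $D\in\mathcal D(\Bbbk)$ and $\Phi=\kappa_D|_B$, which is in $M(\Bbbk)$ by Proposition~\ref{prop:toPhi}. By continuity $\hat\Phi=\kappa_D$, so $D_\Phi=\kappa_D^{-1}D_A\kappa_D=D$. Conversely, let $\Phi\in M(\Bbbk)$ and $D=D_\Phi$. By Lemma~\ref{lem:iso} and the definition of $D_\Phi$, $\hat\Phi$ has the two properties that characterize $\kappa_D$ in Lemma~\ref{lem:kappa}. So $\hat\Phi=\kappa_D$ and $\Phi=\kappa_D|_B$. Hence $\Phi\mapsto D_\Phi$ is a bijection $M(\Bbbk)\to\mathcal D(\Bbbk)$ with inverse $D\mapsto\kappa_D|_B$.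

For $\Phi\in M(\Bbbk)$, Propositions~\ref{prop:toD} and~\ref{prop:toPhi} give the implications
\[
\Phi\in M^+(\Bbbk)\ \Rightarrow\ \theta\Phi\varepsilon=\Phi\ \Rightarrow\ D_\Phi\in\mathcal D(\Bbbk)^\varepsilon\ \Rightarrow\ \Phi=\kappa_{D_\Phi}|_B\in M^+(\Bbbk),
\]
so the three conditions are equivalent.
\end{proof}

\section{Parameters: proof of Theorem C}\label{sec:C}

\begin{proof}[Proof of sufficiency]
Let $\lambda$ have value $\lambda_j$ on the $j$-th component $S_j$ of the Coxeter graph. Then $W=\prod_jW_j$, and $V$ is the orthogonal direct sum of subspaces $V_j$ and the fixed space, such that the normal of each reflecting hyperplane lies in one $V_j$. Suppose $H,H'$ belong to different components. The normal of a hyperplane containing $Z=H\cap H'$ is a combination of the normals of $H$ and $H'$, so if it lies in one $V_j$ it is proportional to one of them. Thus $Z$ lies in no other reflecting hyperplane, and its relations say $[t_H,t_{H'}]=0$. All other relations \eqref{eq:hol} involve hyperplanes of a single component. Hence $t_H\mapsto\lambda_jt_H$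 ($H$ in the $j$-th component) defines a graded $W$-equivariant endomorphism $\mu$ of $\mathcal T$.

By Theorem A we can take $\Phi\in M^+(\Bbbk)$, with $\Phi(\sigma_s)=Q_sse^{t_s}Q_s^{-1}$ and $Q_s$ even. Compose it with the endomorphism of $W\ltimes\exp\widehat{\mathcal T}$ induced by $\mu$, also denoted $\mu$. The new morphism sends $\sigma_s$ to $\mu(Q_s)\,s\exp(\lambda_st_s)\,\mu(Q_s)^{-1}$, and $\mu(Q_s)\in\exp\widehat{\mathcal T}_{\mathrm{even}}$ because $\mu$ is graded.
\end{proof}

\begin{proof}[Proof of necessity]
Let $\Phi$ be as in the theorem. It covers $B\to W$, so $\Phi(P)\subset\exp\widehat{\mathcal T}$, and for $r=\bar bs\bar b^{-1}$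
\[
\log\Phi(b\sigma_s^2b^{-1})=2\lambda_st_r+(\deg\ge2).
\]
The class of $b\sigma_s^2b^{-1}$ in $P^{\mathrm{ab}}$ depends only on $r$ (Lemma~\ref{lem:q}), and the degree-$1$ part of $\log\Phi|_P$ is a group morphism into the degree-$1$ part of $\mathcal T$, so it factors through $P^{\mathrm{ab}}$. Since the relations \eqref{eq:hol} are of degree $2$, the $t_H$ form a basis of the degree-$1$ part of $\mathcal T$; in particular $t_r\ne0$. Hence $\lambda_s$ depends only on $r$; that is, $\lambda$ extends to a function $r\mapsto\lambda_r$ on $\mathcal R$, constant on conjugacy classes.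

It suffices to show $\lambda_s=\lambda_{s'}$ when the order $m$ of $ss'$ is at least $3$. If $m$ is odd, $s$ and $s'$ are conjugate, and we are done. Let $m\ge4$ be even. Conjugacy in $\langle s,s'\rangle$ no longer helps, and we use the central element $c=\delta^2$ of $\langle\sigma_s,\sigma_{s'}\rangle$ from the proof of Lemma~\ref{lem:q}. Let $Z=\mathrm{Fix}\langle s,s'\rangle$. By \eqref{eq:c}, $\log\Phi(c)=2\sum_{H_{r'}\supset Z}\lambda_{r'}t_{r'}+(\deg\ge2)$. It commutes with $\log\Phi(b\sigma_{s''}^2b^{-1})$ for $b\in\langle\sigma_s,\sigma_{s'}\rangle$ and $s''\in\{s,s'\}$, and each $r$ with $H_r\supset Z$ is $\bar bs''\bar b^{-1}$ for such $b$ and $s''$. In degree $2$ this says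
\begin{equation}\label{eq:lam}
\lambda_r\Big[t_r,\sum_{H_{r'}\supset Z}\lambda_{r'}t_{r'}\Big]=0\quad\text{in }\mathcal T,\ \text{for all $r$ with }H_r\supset Z .
\end{equation}

For each codimension-$2$ flat $Z'$ put $V_{Z'}=\operatorname{span}\{t_H:H\supset Z'\}$ and $\Sigma_{Z'}=\sum_{H\supset Z'}t_H$. Every pair $H\ne H'$ lies over exactly one codimension-$2$ flat. So the degree-$2$ part of the free Lie algebra on the $t_H$ is $\bigoplus_{Z'}\Lambda^2V_{Z'}$, and the degree-$2$ part of $\mathcal T$ is
\[
\bigoplus_{Z'}\Lambda^2V_{Z'}\big/(V_{Z'}\wedge\Sigma_{Z'})=\bigoplus_{Z'}\Lambda^2\big(V_{Z'}/\Bbbk\Sigma_{Z'}\big).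
\]
Let $x\in V_Z$ and $H_r\supset Z$. Then $[t_r,x]=0$ if and only if the images of $t_r$ and $x$ in $V_Z/\Bbbk\Sigma_Z$ are linearly dependent. As $t_r\notin\Bbbk\Sigma_Z$, this means $x\in\operatorname{span}(t_r,\Sigma_Z)$.

The reflections of $\langle s,s'\rangle$ form two conjugacy classes in this group, those of $s$ and of $s'$, each with $m/2\ge2$ elements. If $\lambda_s\ne0$, take $r=s$ in \eqref{eq:lam}: the element $\sum\lambda_{r'}t_{r'}$ lies in $\operatorname{span}(t_s,\Sigma_Z)$, so all its coefficients are equal except possibly that of $t_s$. Comparing the coefficient $\lambda_s$ of another reflection in the class of $s$ with the coefficient $\lambda_{s'}$ of $t_{s'}$, we get $\lambda_s=\lambda_{s'}$. If $\lambda_{s'}\neq0$, take $r=s'$ and compare another reflection in the class of $s'$ with $s$. Otherwise both are $0$.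
\end{proof}

The assumption $m\ge4$ enters in the last step through $m/2\ge2$. For $m=2$ each class has one element, the span of $t_s$ and $\Sigma_Z=t_s+t_{s'}$ is all of $V_Z$, and \eqref{eq:lam} imposes nothing, in agreement with the theorem.

\begin{thebibliography}{9}
\bibitem{Marin} Ivan Marin, \emph{Infinitesimal Hecke Algebras IV}, arXiv:1212.1279 (2012).
\end{thebibliography}

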